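# An amenable group with a bi-invariant metric and no approximate fixed points

## Theorem A and the meaning of its terms

Topological groups are Hausdorff throughout, and a locally convex space (LCS) is a Hausdorff locally convex topological vector space.

**Theorem A.** There are an amenable Polish group $G$ with a complete bi-invariant compatible metric (in particular $G$ is SIN), a separable Banach space $E$, a bounded closed (hence complete) convex set $C\subset E$, a continuous affine action of $G$ on $C$, and two elements $\alpha,\beta\in G$ such that
$$\max\big(\|\alpha x-x\|,\ \|\beta x-x\|\big)\ \ge\ \tfrac12\qquad\text{for every }x\in C. \tag{1}$$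
In particular, $G$ fails the AFP property on $C$.

The theorem answers a question from Cleon S. Barroso, Brice R. Mbombo and Vladimir G. Pestov, "On topological groups with an approximate fixed point property", arXiv:1410.8370 (2014): does every amenable SIN group have the AFP property on every nonempty bounded, complete, convex subset of a locally convex space? The answer is no. Here are the terms.

**Definition (actions).** An action $G\times C\to C$ on a convex subset $C$ of an LCS is *continuous* if it is jointly continuous, where $C$ carries the topology of the ambient space. It is *affine* if each map $x\mapsto gx$ respects convex combinations.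

**Definition (amenability).** $G$ is *amenable* if every continuous affine action of $G$ on a nonempty compact convex subset of an LCS has a fixed point. This is Day's characterization, and we take it as the definition.

**Definition (AFP).** $G$ has the *approximate fixed point property* on a bounded convex set $C\subset E$ if every continuous affine action of $G$ on $C$ admits a net $(x_i)$ in $C$ with $x_i-gx_i\to0$ in $E$ for all $g\in G$. One net must serve all $g$ at once.

For example, let $\mathbb Z$ act by shifts on the probability vectors in $\ell^1(\mathbb Z)$. There is no fixed point, since a shift-invariant summable sequence is zero. The uniform measure $x_n$ on $\{1,\dots,n\}$ is moved by distance $2/n$ under the unit shift, hence by at most $2|k|/n$ under the shift by $k$. So $(x_n)$ is a net of approximate fixed points.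

**Definition (SIN).** $G$ is *SIN* if its left and right uniformities coincide. These have the entourages $\{x^{-1}y\in U\}$ and $\{yx^{-1}\in U\}$, with $U$ a neighbourhood of $1$. They coincide exactly when for each $U$ there is $V$ with $xVx^{-1}\subset U$ for all $x$, that is, when every neighbourhood of $1$ contains a conjugation-invariant one.

Abelian groups and discrete groups are SIN. So is every group with a compatible bi-invariant metric $d_0$: from $d_0(x,y)=d_0(1,x^{-1}y)=d_0(1,yx^{-1})$ we see that both uniformities are the uniformity of $d_0$.

## Averaging over finite groups, and where it stops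

**Finite groups.** If a finite group acts affinely on $C$, the average of an orbit is a fixed point.

**Compact $C$.** If $C$ is compact, AFP for an action gives a fixed point: pass to a subnet $x_j\to x$. Then $gx_j\to gx$ and $x_j-gx_j\to 0$, so $x=gx$ for all $g$. Thus AFP on compact convex sets (which are bounded) implies amenability. The question is what survives of the converse on sets that are only bounded and complete.

**Locally finite groups.** Let $H=\bigcup_nH_n$ be an increasing union of finite groups, with any group topology, acting affinely on $C$. Fix $x\in C$ and let $x_n$ be the average of $x$ over $H_n$. Then $hx_n=x_n$ as soon as $h\in H_n$. So $H$ has AFP on every nonempty bounded convex set.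

**A group with a dense locally finite subgroup.** Now suppose that $H$ is dense in a topological group $G$. Then $G$ is amenable. Indeed, let $G$ act on a nonempty compact convex $K$. The sets $\mathrm{Fix}(H_n)$ are nonempty by averaging, closed, and decreasing in $n$. By compactness some $x$ is fixed by all of $H$, and since $g\mapsto gx$ is continuous and $H$ is dense, $x$ is fixed by $G$.

For a noncompact $C$ the natural attempt is to use the same averages $x_n$. Given $g\in G$, pick $h\in H$ close to $g$ and put $u=gh^{-1}$, which is close to $1$. For large $n$,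
$$gx_n-x_n=u(hx_n)-x_n=ux_n-x_n .$$
We would be done if $ux-x$ were small *uniformly in $x\in C$* for $u$ close to $1$. But joint continuity gives this only near each fixed $x$, and when $C$ is not compact the points $x_n$ may run away. This is the exact point where the argument stops. The SIN hypothesis is a uniformity statement about $G$ alone, and does not impose uniformity in $x\in C$ on the action.

For groups that are not SIN the source recalls that AFP can really be lost: the Polish group $S_\infty$, with the pointwise topology, is amenable but fails AFP on $\mathrm{prob}(\mathbb N)\subset\ell^1$. It is amenable by the argument just given, because the finitely supported permutations are dense. It is not SIN: a conjugation-invariant neighbourhood of $1$ contains the pointwise stabilizer of every set $\sigma F$, $\sigma\in S_\infty$, for some fixed finite $F$. Choosing $\sigma F\not\ni 1$, we find in it a permutation that moves the point $1$, so it is not contained in $\mathrm{Stab}(1)$. The failure of AFP for $S_\infty$ comes from a non-amenable group that sits discretely inside it. We isolate this mechanism first and then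 move it into a SIN group.

## A free product that moves every probability measure

Let $k=\mathbb F_3$,
$$a=\begin{pmatrix}1&t\\0&1\end{pmatrix},\qquad b=\begin{pmatrix}1&0\\t&1\end{pmatrix},\qquad \Gamma_0=\langle a,b\rangle\subset SL_2(k[t]).$$
Since $3=0$ in $k$, both $a$ and $b$ have order $3$.

**Step 1.** *We show that $\Gamma_0$ is the free product $\langle a\rangle*\langle b\rangle$.* Let $\Gamma_0$ act on $k[t]^2$, put $\deg 0=-\infty$, and set $P_a=\{(u,v):\deg u>\deg v\}$, $P_b=\{(u,v):\deg v>\deg u\}$. These sets are disjoint and nonempty. For $i\in\{1,2\}$ we have $a^i(u,v)=(u+itv,v)$. If $\deg v>\deg u$, then $v\ne0$ and $\deg(u+itv)=\deg v+1>\deg v$. Hence $a^iP_b\subset P_a$, and by symmetry $b^iP_a\subset P_b$.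

Let $w$ be a nonempty reduced word, that is, an alternating product of letters from $\{a,a^2\}$ and $\{b,b^2\}$. We must show $w\neq1$ in $\Gamma_0$.

* If $w$ begins and ends with a power of $a$, then $wP_b\subset P_a$, so $w\ne1$.
* If $w$ begins and ends with a power of $b$, then $awa^{-1}$ is of the first type, so $w\ne1$.
* If $w$ begins with $a^i$ and ends with a power of $b$, then $a^iwa^{-i}$ begins with $a^{2i}\ne1$ and ends with $a^{-i}$, so it is of the first type. (Here we use that $a$ has order $3$ and not $2$.)
* If $w$ begins with a power of $b$ and ends with a power of $a$, apply the previous case to $w^{-1}$.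

For a countable group $\Gamma$ let $\mathrm{Prob}(\Gamma)\subset\ell^1(\Gamma)$ be the set of probability vectors, with the action $(\sigma\nu)(\gamma)=\nu(\sigma^{-1}\gamma)$.

**Lemma 1.** Let $\Gamma=\langle\alpha\rangle*\langle\beta\rangle$ with $\alpha,\beta$ of order $3$. For every $\nu\in\mathrm{Prob}(\Gamma)$,
$$\max(\|\alpha\nu-\nu\|_1,\ \|\beta\nu-\nu\|_1)\ge\tfrac12 .$$

**Proof.** The point is that each letter pushes the rest of the group into two disjoint copies. Let $A$ (resp. $B$) be the set of elements whose reduced word begins with $\alpha^{\pm1}$ (resp. $\beta^{\pm1}$). Then $\Gamma=\{1\}\sqcup A\sqcup B$. The sets $\alpha(B\cup\{1\})$ and $\alpha^2(B\cup\{1\})$ are disjoint subsets of $A$, because they consist of reduced words with different first letters $\alpha$ and $\alpha^2=\alpha^{-1}$. Likewise $\beta(A\cup\{1\})$ and $\beta^2(A\cup\{1\})$ are disjoint subsets of $B$.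

Let $\varepsilon$ be the maximum in the statement. For $\gamma\in\{\alpha^{\pm1},\beta^{\pm1}\}$ and $S\subset\Gamma$ we have $\nu(\gamma S)=(\gamma^{-1}\nu)(S)$. Two probability vectors differ on a set by at most half their $\ell^1$ distance. Since $\|\alpha^{-1}\nu-\nu\|_1=\|\nu-\alpha\nu\|_1$, and the same for $\beta$, this gives
$$|\nu(\gamma S)-\nu(S)|\le\tfrac12\|\gamma^{-1}\nu-\nu\|_1\le\tfrac{\varepsilon}{2}.$$
Therefore
$$\nu(A)\ge\nu(\alpha(B\cup\{1\}))+\nu(\alpha^2(B\cup\{1\}))\ge2\nu(B)+2\nu(1)-\varepsilon,$$
and likewise $\nu(B)\ge2\nu(A)+2\nu(1)-\varepsilon$. Adding the two, $2\varepsilon\ge\nu(A)+\nu(B)+4\nu(1)\ge1$. $\square$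

**The case of $S_\infty$.** Identify $\mathbb N$ with the countably infinite set $\Gamma$. Left translations by $\alpha,\beta$ become elements of $S_\infty$, and Lemma 1 says that one of them moves any given $\nu\in\mathrm{prob}(\mathbb N)$ by at least $\frac12$ in $\ell^1$. The action of $S_\infty$ on $\mathrm{prob}(\mathbb N)$ is jointly continuous: from
$$\|g\nu-g_0\nu_0\|_1\le\|\nu-\nu_0\|_1+\|g\nu_0-g_0\nu_0\|_1$$
and the fact that $\|g\nu_0-g_0\nu_0\|_1$ is at most $2\nu_0(\{j:gj\neq g_0j\})$, continuity follows, since that mass is small once $g=g_0$ on a large finite set. So AFP fails for $S_\infty$ on $\mathrm{prob}(\mathbb N)$.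

For Theorem A two things are needed: an amenable SIN group containing $\Gamma$ discretely, and a substitute for $\ell^1(\mathbb N)$ on which the whole group acts. The second is not automatic, because $\Gamma$ acts on $\mathrm{Prob}(\Gamma)$ but the larger group has no evident action there.

## The rank-metric group $G$

**Step 2.** *We build $G$ as the completion of a locally finite group for a bi-invariant metric.* For $n\ge0$ let $M_{2^n}(k)$ act on $k^{2^n}$ with basis $e_0,\dots,e_{2^n-1}$. Let $j_n:M_{2^n}(k)\to M_{2^{n+1}}(k)$, $j_n(A)=\mathrm{diag}(A,A)$. Explicitly, if $Ae_y=\sum_zA_{zy}e_z$, then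
$$j_n(A)e_{y+2^n\epsilon}=\sum_zA_{zy}e_{z+2^n\epsilon}\qquad(0\le y<2^n,\ \epsilon\in\{0,1\}).$$

Put $R_n=M_2(M_{2^n}(k))=M_{2^{n+1}}(k)$, and let $J_n:R_n\to R_{n+1}$ apply $j_n$ to each of the four blocks. This is an injective unital ring homomorphism. After a permutation of the basis, the same for all $A$, $J_n(A)$ becomes $\mathrm{diag}(A,A)$. Hence
$$\operatorname{rank}J_n(A)=2\operatorname{rank}A,\qquad\det J_n(A)=\det(A)^2 .$$
So the normalized rank $\mathrm{rk}(A)=2^{-(n+1)}\operatorname{rank}A$, $A\in R_n$, satisfies $\mathrm{rk}(J_n(A))=\mathrm{rk}(A)$, and $J_n$ maps $H_n=SL_{2^{n+1}}(k)$ into $H_{n+1}$. Let $H=\bigcup_nH_n$ be the direct limit along the $J_n$. It is a countable increasing union of finite groups.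

Define $d_0(A,B)=\mathrm{rk}(A-B)$ on $H$, computed in any $R_n$ that contains both. Rank is subadditive, vanishes only at $0$, and does not change under multiplication by invertible matrices on either side. So $d_0$ is a bi-invariant metric with $d_0\le1$. By bi-invariance,
$$d_0(xy,x'y')\le d_0(xy,x'y)+d_0(x'y,x'y')=d_0(x,x')+d_0(y,y'),\qquad d_0(x^{-1},y^{-1})=d_0(x,y).$$
Hence multiplication and inversion are Lipschitz and extend uniquely to the metric completion $G$ of $(H,d_0)$. The group laws and bi-invariance pass to $G$ by density. So $G$ is a topological group with a complete bi-invariant metric, still written $d_0\le1$, and it is separable because $H$ is countable. Thus $G$ is Polish and SIN. It is amenable, since the locally finite group $H$ is dense in it.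

## A discrete copy of the free product inside $G$

**Step 3.** *We find matrices that imitate the variable $t$ and converge in rank.* Let $T_n\in M_{2^n}(k)$ be the cyclic shift $T_ne_x=e_{x+1\bmod 2^n}$. Two facts hold.
$$\operatorname{rank}(T_{n+1}-j_n(T_n))\le2 .\tag{2}$$
Indeed both matrices send $e_{y+2^n\epsilon}$ to $e_{y+1+2^n\epsilon}$ unless $y=2^n-1$, so their difference is nonzero on at most two basis vectors. For instance, $T_2$ is the cycle $e_0\to e_1\to e_2\to e_3\to e_0$, while $j_1(T_1)$ swaps $e_0,e_1$ and swaps $e_2,e_3$. They differ only at $e_1$ and $e_3$.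
$$\text{If }0\ne p\in k[t]\text{ and }\deg p<2^n,\text{ then }\operatorname{rank}p(T_n)\ge2^n-\deg p .\tag{3}$$
Indeed for $0\le i\le2^n-1-\deg p$ no wrap-around occurs in $p(T_n)e_i$. This vector is a nonzero multiple of $e_{i+\deg p}$ plus a combination of basis vectors of smaller index. These $2^n-\deg p$ vectors have distinct leading indices, so they are linearly independent. For $p=t-1$ the bound is sharp: $\ker(T_n-1)$ is the line of constant vectors.

**Step 4.** *We pass to the limit and obtain a homomorphism $\pi:\Gamma_0\to G$.* Substituting $T_n$ for $t$ is a unital ring homomorphism $k[t]\to M_{2^n}(k)$, so it gives a unital ring homomorphism $\pi_n:M_2(k[t])\to R_n$. The matrices $\pi_n(a)$, $\pi_n(b)$ are block unitriangular, so they have determinant $1$, and $\pi_n(\Gamma_0)\subset H_n$.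

In $R_{n+1}$ the matrix $\pi_{n+1}(a)-J_n(\pi_n(a))$ has the single nonzero block $T_{n+1}-j_n(T_n)$. By (2),
$$d_0(\pi_n(a),\pi_{n+1}(a))\le\frac{2}{2^{n+2}}=2^{-n-1},$$
and the same holds for $b$. These bounds are summable, so $\pi_n(a)\to\alpha$ and $\pi_n(b)\to\beta$ in $G$. Any $g\in\Gamma_0$ is a word in $a^{\pm1},b^{\pm1}$, and $\pi_n(g)$ is the same word in $\pi_n(a)^{\pm1},\pi_n(b)^{\pm1}$. By continuity of the operations, $\pi(g)=\lim_n\pi_n(g)$ exists. As a pointwise limit of homomorphisms, $\pi$ is a homomorphism.

**Step 5.** *We check that $\pi$ is injective with uniformly discrete image.* If $g\ne1$, some entry $p$ of $g-1$ is nonzero. A block matrix has at least the rank of each of its blocks, so (3) gives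
$$d_0(\pi(g),1)=\lim_n\frac{\operatorname{rank}(\pi_n(g)-1)}{2^{n+1}}\ge\lim_n\frac{2^n-\deg p}{2^{n+1}}=\frac12 .$$
Hence $\pi$ is injective. The group $\Gamma=\pi(\Gamma_0)=\langle\alpha,\beta\rangle$ is the free product $\langle\alpha\rangle*\langle\beta\rangle$ of two groups of order $3$ by Step 1, and
$$d_0(\gamma,1)\ge\tfrac12\qquad(\gamma\in\Gamma\setminus\{1\}).\tag{4}$$

So Lemma 1 applies to $\Gamma$, whose generators $\alpha,\beta$ are limits of elements $\pi_n(a),\pi_n(b)$ of finite groups.

## One space of measures, two norms

$G$ acts on itself by left translation, hence affinely on $\mathrm{Prob}(G)$, the Borel probability measures on $G$, by $g\mu=(x\mapsto gx)_*\mu$. We need a norm that makes $\mathrm{Prob}(G)$ a complete bounded convex set.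

**Definition (bounded Lipschitz norm).** Let $\delta$ be a bounded compatible metric on a separable metrizable space $X$, and let $m$ be a finite signed Borel measure on $X$. Put
$$\|m\|_\delta=\sup\Big\{\Big|\int f\,dm\Big|:\ f:X\to\mathbb R,\ |f|\le1,\ f\text{ is 1-Lipschitz for }\delta\Big\}.$$

This is a norm. It is finite and it is a seminorm. If $\|m\|_\delta=0$, then for each nonempty closed $F$ the bounded Lipschitz functions $\max(0,1-k\,\delta(x,F))$ decrease to $1_F$ as $k\to\infty$, so $m(F)=0$. Since closed sets form an intersection-stable generator of the Borel sets, $m=0$.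

For example, $\|\delta_x-\delta_y\|_\delta=\min(\delta(x,y),2)$. The upper bound is clear, and it is attained by $f(z)=\max(-1,1-\delta(z,x))$.

We use two standard facts (Dudley, *Real Analysis and Probability*, Thm 11.3.3 and Cor. 11.5.5). Dudley's norm on test functions is $\|f\|_\infty$ plus the Lipschitz constant, which is equivalent to ours up to a factor $2$.

* (D1) On $\mathrm{Prob}(X)$ the metric $\|\mu-\nu\|_\delta$ induces the weak topology.
* (D2) If $(X,\delta)$ is complete and separable, then $\mathrm{Prob}(X)$ is complete for $\|\mu-\nu\|_\delta$.

We also use that (D3) finitely supported probability measures are dense in $\mathrm{Prob}(X)$. To see this, let $\eta>0$ and partition $X$ into countably many nonempty Borel sets $A_1,A_2,\dots$ of diameter $<\eta$. Choose $x_i\in A_i$ and $N$ with $\mu(\bigcup_{i>N}A_i)<\eta$. Moving the mass of $A_i$ to $x_i$ for $i\le N$, and the remaining mass to $x_1$, changes $\mu$ by at most $\eta+2\eta$ in $\|\cdot\|_\delta$. Moving the points slightly into a countable dense set and making the weights rational, we see that $\mathrm{Prob}(X)$ is separable.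

**Step 6.** *We record that every bounded complete compatible metric $\delta$ on a Polish space $X$ gives a legitimate convex set.* Let $E_\delta$ be the completion of $(\operatorname{span}\mathrm{Prob}(X),\|\cdot\|_\delta)$. It is a Banach space, separable because $\mathrm{Prob}(X)$ is. In it $\mathrm{Prob}(X)$ is convex and bounded ($\|\mu\|_\delta\le1$), complete by (D2), hence closed. By (D1) its topology is the weak topology, *whatever $\delta$ was*.

**Step 7.** *We check that our $G$ acts jointly continuously on $\mathrm{Prob}(G)$.* Let $g,g'\in G$ and $\mu,\mu'\in\mathrm{Prob}(G)$. Since $x\mapsto gx$ is a $d_0$-isometry, $f(g\,\cdot)$ is an admissible test function whenever $f$ is. By right invariance $d_0(gx,g'x)=d_0(g,g')$. Hence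
$$\|g\mu-g'\mu'\|_{d_0}\le\|g\mu-g\mu'\|_{d_0}+\|g\mu'-g'\mu'\|_{d_0}\le\|\mu-\mu'\|_{d_0}+d_0(g,g').\tag{5}$$
So the action is jointly continuous for the weak topology.

**The norm $\|\cdot\|_{d_0}$ does not give a counterexample.** It is tempting to stop here with $C=\mathrm{Prob}(G)\subset E_{d_0}$, but this action does have approximate fixed points. Let $u_n$ be the uniform measure on $H_n\subset G$. Given $g\in G$ and $\varepsilon>0$, take $h\in H$ with $d_0(g,h)<\varepsilon$. For large $n$ we have $hu_n=u_n$, and (5) gives
$$\|gu_n-u_n\|_{d_0}=\|gu_n-hu_n\|_{d_0}\le d_0(g,h)<\varepsilon .$$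
The estimate (5) supplies exactly the uniformity in $x$ that the averaging attempt lacked.

The way out is that AFP is measured by the norm, while continuity of the action depends only on the topology. By Step 6 we may replace $d_0$ by any bounded complete compatible metric $d$ and keep the same set, action and topology. So we enlarge $d_0$ by a term that makes more functions on $G$ Lipschitz, enough of them to reveal the non-amenability of $\Gamma$. This requires reading off from a point of $G$ a probability measure on $\Gamma$, continuously and $\Gamma$-equivariantly. No uniform continuity is needed.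

## The equivariant map $G\to\mathrm{Prob}(\Gamma)$ and the proof of Theorem A

**Lemma 2.** There is a continuous map $\varphi:G\to\mathrm{Prob}(\Gamma)\subset(\ell^1(\Gamma),\|\cdot\|_1)$ with $\varphi(\sigma x)=\sigma\varphi(x)$ for $\sigma\in\Gamma$, $x\in G$.

**Proof.** By (4), translates of small balls by different elements of $\Gamma$ are disjoint, so small bumps can be spread over $\Gamma$. Let $(y_n)_{n\ge1}$ be dense in $G$ and put $u_n(x)=\max(0,\frac14-d_0(x,y_n))$.

*At most one coordinate is active.* Fix $x$ and $n$. If $u_n(\gamma^{-1}x)>0$ and $u_n(\gamma'^{-1}x)>0$ with $\gamma\ne\gamma'$, then both points are within distance less than $\frac14$ of $y_n$, so $d_0(\gamma^{-1}x,\gamma'^{-1}x)<\frac12$. But by right invariance, then left invariance and (4), this distance equals $d_0(\gamma^{-1},\gamma'^{-1})=d_0(\gamma'\gamma^{-1},1)\ge\frac12$, a contradiction.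

*Lipschitz bound.* Each function $x\mapsto u_n(\gamma^{-1}x)$ is $1$-Lipschitz, by left invariance. Put $w_n(x)=(u_n(\gamma^{-1}x))_{\gamma\in\Gamma}$. For two points $x,x'$ at most two coordinates of $w_n(x)-w_n(x')$ are nonzero, each of size at most $d_0(x,x')$. So $w_n:G\to\ell^1(\Gamma)$ is $2$-Lipschitz, and $\|w_n(x)\|_1\le\frac14$.

*Sum and normalize.* Hence $w=\sum_{n\ge1}2^{-n}w_n$ is a $2$-Lipschitz map $G\to\ell^1(\Gamma)$ with nonnegative coordinates. Put $W(x)=\|w(x)\|_1$. Some $y_n$ satisfies $d_0(x,y_n)<\frac14$, so the coordinate $\gamma=1$ of $w_n(x)$ is positive, and $W(x)>0$. Therefore $\varphi=w/W$ is continuous with values in $\mathrm{Prob}(\Gamma)$.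

*Equivariance.* We have $u_n(\gamma^{-1}\sigma x)=u_n((\sigma^{-1}\gamma)^{-1}x)$, so $w(\sigma x)(\gamma)=w(x)(\sigma^{-1}\gamma)$ and $W(\sigma x)=W(x)$. Hence $\varphi(\sigma x)=\sigma\varphi(x)$. $\square$

**Step 8.** *We change the metric.* Put
$$d(x,y)=d_0(x,y)+\|\varphi(x)-\varphi(y)\|_1 .$$
This is a metric bounded by $3$. Since $\varphi$ is continuous, $d$ induces the topology of $G$. It is complete: a $d$-Cauchy sequence is $d_0$-Cauchy, so it converges in $G$, so it $d$-converges. Let $C=\mathrm{Prob}(G)$ and $E=E_d$. By Step 6, $E$ is a separable Banach space and $C$ is bounded, closed and convex in it. Its topology is the weak one, so the action of $G$ is jointly continuous by Step 7, and it is affine.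

**Step 9.** *We push $C$ to $\mathrm{Prob}(\Gamma)$ by a contraction.* For $\mu\in C$ put $\Phi(\mu)(\gamma)=\int\varphi(x)(\gamma)\,d\mu(x)$. By Tonelli the total mass is $1$, so $\Phi(\mu)\in\mathrm{Prob}(\Gamma)$. For $\sigma\in\Gamma$, Lemma 2 gives
$$\Phi(\sigma\mu)(\gamma)=\int\varphi(\sigma x)(\gamma)\,d\mu(x)=\int\varphi(x)(\sigma^{-1}\gamma)\,d\mu(x)=(\sigma\Phi(\mu))(\gamma).$$
Let $h\in\ell^\infty(\Gamma)$ be real with $\|h\|_\infty\le1$, and put $f(x)=\langle h,\varphi(x)\rangle$. Then $|f|\le1$ and
$$|f(x)-f(y)|\le\|\varphi(x)-\varphi(y)\|_1\le d(x,y),$$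
so $f$ is a test function for $\|\cdot\|_d$. This is what the extra term in $d$ was for. By Fubini $\langle h,\Phi(\mu)\rangle=\int f\,d\mu$, so $\langle h,\Phi(\mu)-\Phi(\nu)\rangle\le\|\mu-\nu\|_d$. Taking the supremum over $h$,
$$\|\Phi(\mu)-\Phi(\nu)\|_1\le\|\mu-\nu\|_d\qquad(\mu,\nu\in C).\tag{6}$$

**Step 10.** *We conclude.* For every $\mu\in C$, by (6), equivariance and Lemma 1,
$$\max(\|\alpha\mu-\mu\|_d,\|\beta\mu-\mu\|_d)\ge\max(\|\alpha\Phi(\mu)-\Phi(\mu)\|_1,\|\beta\Phi(\mu)-\Phi(\mu)\|_1)\ge\tfrac12 ,$$
which is (1). If a net $(x_i)$ in $C$ had $x_i-gx_i\to0$ for $g=\alpha$ and $g=\beta$, then eventually both norms would be below $\frac12$. So AFP fails on $C$, and Theorem A is proved. $\square$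

**Remark (the break point, seen again).** The uniform measures $u_n$ on $H_n$ satisfy $\pi_n(a)u_n=u_n$ and $\pi_n(b)u_n=u_n$, with $\pi_n(a)\to\alpha$ and $\pi_n(b)\to\beta$ in $G$. By (1), for every $n$ at least one of $\|\alpha u_n-\pi_n(a)u_n\|_d$, $\|\beta u_n-\pi_n(b)u_n\|_d$ is at least $\frac12$. So the uniformity in $x$ is missing for the norm $\|\cdot\|_d$, on the very sequence that the averaging attempt produces.

**Remark (a countable example).** Let $G_0=\langle H,\alpha,\beta\rangle\subset G$ with the induced topology. It is countable, it is SIN because $d_0$ restricts to it, and it is amenable because it contains the locally finite group $H$ densely. The restricted action on the same $C$ still satisfies (1).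

**Remark (not used).** Choosing basis permutations inductively to turn each $J_n$ into $A\mapsto\mathrm{diag}(A,A)$ identifies $G$ with the rank completion of $\varinjlim SL_{2^n}(\mathbb F_3)$. Carderi and Thom (*An exotic group as limit of finite special linear groups*, Ann. Inst. Fourier 68 (2018)) prove that this group is extremely amenable. So even extreme amenability together with SIN does not imply AFP on complete convex sets. We quote this without proof.

## A Følner-type condition equivalent to AFP for Polish groups

For a bounded continuous pseudometric $\rho$ on $G$ let $\mathrm{Lip}_1(\rho)$ be the set of $f:G\to\mathbb R$ with $|f(x)-f(y)|\le\rho(x,y)$. Consider the following condition.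

**Condition (F).** For every bounded continuous pseudometric $\rho$ on $G$, finite $F\subset G$ and $\varepsilon>0$, there is a finitely supported probability measure $\mu$ on $G$ with
$$\Big|\int f\,d(g\mu)-\int f\,d\mu\Big|\le\varepsilon\qquad\text{for all }g\in F,\ f\in\mathrm{Lip}_1(\rho).$$

Two examples. First, suppose that $G$ is amenable as a discrete group, and give it any group topology. Let $\rho\le M$, and let $\mu$ be uniform on a finite nonempty Følner set $A$ with $|gA\,\triangle\,A|\le\varepsilon|A|/(1+M)$ for $g\in F$. For $f\in\mathrm{Lip}_1(\rho)$ we have $|f-f(1)|\le M$, so the difference in (F) is at most $M|gA\,\triangle\,A|/|A|\le\varepsilon$. Hence (F) holds.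

Second, the group $G$ of Theorem A fails (F) for $\rho(x,y)=\|\varphi(x)-\varphi(y)\|_1$, $F=\{\alpha,\beta\}$ and $\varepsilon<\frac12$. The functions $\langle h,\varphi(\cdot)\rangle$ with $\|h\|_\infty\le1$ are in $\mathrm{Lip}_1(\rho)$, so (F) would give $\|\sigma\Phi(\mu)-\Phi(\mu)\|_1\le\varepsilon$ for $\sigma=\alpha,\beta$, against Lemma 1.

**Theorem B.** Let $G$ be a topological group. (i) Condition (F) implies that $G$ has AFP on every nonempty bounded convex subset of every LCS. (ii) If $G$ is Polish, the following are equivalent:

* (a) AFP on all nonempty bounded convex subsets of LCS;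
* (b) AFP on all nonempty bounded complete convex subsets of LCS;
* (b′) AFP on all nonempty bounded closed convex subsets of separable Banach spaces;
* (c) condition (F).

**Proof of (i).** *We transport the measure from (F) along an orbit.* Let $G$ act continuously and affinely on a nonempty bounded convex $C\subset E$. Fix $x\in C$, a continuous seminorm $p$ on $E$, a finite $F\subset G$ and $\varepsilon>0$. Then $\rho(g,h)=p(gx-hx)$ is a pseudometric, bounded because $C$ is bounded and continuous because $g\mapsto gx$ is. Take $\mu=\sum c_i\delta_{g_i}$ from (F) and put $y=\sum c_ig_ix\in C$.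

Let $g\in F$. By Hahn–Banach there is a real-linear $\ell$ with $|\ell|\le p$ and $\ell(gy-y)=p(gy-y)$. The function $f(h)=\ell(hx)$ is in $\mathrm{Lip}_1(\rho)$. Since the action is affine, $gy=\sum c_igg_ix$, so
$$p(gy-y)=\ell(gy-y)=\sum c_i\big(f(gg_i)-f(g_i)\big)=\int f\,d(g\mu)-\int f\,d\mu\le\varepsilon .$$
Choose one such $y$ for each triple $(F,p,\varepsilon)$. The triples are directed (enlarge $F$ and $p$, shrink $\varepsilon$; the maximum of two continuous seminorms is one), so these points form the required net. $\square$

For (ii) we need the joint continuity of translation on measures without a bi-invariant metric.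

**Lemma 3.** If $G$ is a separable metrizable group, then $(g,\mu)\mapsto g\mu$ is jointly continuous on $G\times\mathrm{Prob}(G)$ for the weak topology.

**Proof.** By the Birkhoff–Kakutani theorem $G$ has a left-invariant compatible metric. Truncating it at $1$, we get a bounded one, $\lambda$. By (D1) we may work with $\|\cdot\|_\lambda$ and with sequences. Let $g_n\to g$ and $\mu_n\to\mu$. Left translations are $\lambda$-isometries, so
$$\|g_n\mu_n-g\mu\|_\lambda\le\|\mu_n-\mu\|_\lambda+\|g_n\mu-g\mu\|_\lambda\le\|\mu_n-\mu\|_\lambda+\int\lambda(g_nx,gx)\,d\mu(x).$$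
The integrand is bounded by $1$ and tends to $0$ for every $x$, so the integral tends to $0$ by dominated convergence. $\square$

**Proof of (ii).** (a)⇒(b) is immediate. (b)⇒(b′) holds because a closed subset of a Banach space is complete. (c)⇒(a) is (i). It remains to show (b′)⇒(c), where *we apply (b′) to $\mathrm{Prob}(G)$ with a metric that dominates $\rho$*.

Let $\rho\le M$ be a bounded continuous pseudometric, $F\subset G$ finite and $\varepsilon>0$. Let $d_0$ now denote any bounded complete compatible metric on $G$, and put $d=d_0+\rho$. It is a bounded compatible metric because $\rho$ is continuous, and it is complete because a $d$-Cauchy sequence is $d_0$-Cauchy, hence converges in $G$, hence $d$-converges. By Step 6, $\mathrm{Prob}(G)$ with $\|\cdot\|_d$ is a bounded closed convex subset of a separable Banach space. By Lemma 3 and (D1), $G$ acts on it continuously and affinely. So (b′) gives $\mu\in\mathrm{Prob}(G)$ with $\|g\mu-\mu\|_d<\varepsilon/(1+M)$ for all $g\in F$. These are finitely many strict inequalities, and $\mu\mapsto g\mu-\mu$ is continuous, so by (D3) we may take $\mu$ finitely supported.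

If $f\in\mathrm{Lip}_1(\rho)$, then $|f-f(1)|\le M$, so $(f-f(1))/(1+M)$ is bounded by $1$ and $1$-Lipschitz for $d$. Constants integrate to $0$ against $g\mu-\mu$. Hence
$$\Big|\int f\,d(g\mu-\mu)\Big|\le(1+M)\|g\mu-\mu\|_d\le\varepsilon.\tag{7}$$
This is (F). $\square$

## Passage to closed subgroups

**Theorem C.** Let $G$ be a Polish group with AFP on all nonempty bounded closed convex subsets of separable Banach spaces. Then every closed subgroup $H\le G$ has AFP on all nonempty bounded convex subsets of all LCS. In particular every closed subgroup of $G$, and every discrete subgroup viewed as a discrete group, is amenable.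

The proof follows that of Theorem A: find a continuous $H$-equivariant map $\varphi:G\to\mathrm{Prob}(H)$ and push almost invariant measures through it. For $\Gamma$ the map came from disjoint balls. For a general closed $H$ it comes from a selection theorem.

**Step 1.** *We show that the coset space $Q=H\backslash G$ is metrizable.* Let $q:G\to Q$, $q(x)=Hx$, be the quotient map. It is open, since $q^{-1}(q(U))=HU$ is open for $U$ open. Metrizability of $Q$ is in Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 8.14; here is a direct argument. Let $\lambda$ be a left-invariant compatible metric on $G$ and put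
$$D(Hx,Hy)=\inf_{h\in H}\lambda(x,hy).$$
By left invariance, for each fixed $h_0\in H$ we have $\inf_h\lambda(h_0x,hy)=\inf_h\lambda(x,h_0^{-1}hy)=D(Hx,Hy)$. So $D$ is well defined and symmetric. Given $\eta>0$, choose $h$ with $\lambda(x,hy)<D(Hx,Hy)+\eta$ and then $h'$ with $\lambda(hy,h'z)<D(Hy,Hz)+\eta$. Letting $\eta\to0$, we get the triangle inequality. If $D(Hx,Hy)=0$, then $x$ lies in the closure of $Hy$, which is closed, so $Hx=Hy$. Finally, the open $D$-ball of radius $r$ about $q(x)$ is exactly the image under $q$ of the open $\lambda$-ball of radius $r$ about $x$. Since $q$ is open and continuous, such images form a neighbourhood base at $q(x)$. So $D$ induces the quotient topology, and $Q$ is metrizable, hence paracompact.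

**Step 2.** *We choose, continuously in $z\in Q$, a probability measure on the coset $z$.* Let $\delta$ be a bounded complete compatible metric on $G$, and view $\mathrm{Prob}(G)$ as a closed convex set in the Banach space $E_\delta$ (Step 6 of the proof of Theorem A). For $z\in Q$ put
$$\Psi(z)=\{\mu\in\mathrm{Prob}(G):\mu(q^{-1}(z))=1\}.$$
This set is nonempty and convex. It is closed: $q^{-1}(z)$ is closed, so by the portmanteau theorem a weak limit $\mu$ of measures in $\Psi(z)$ has $\mu(q^{-1}(z))\ge1$.

*$\Psi$ is lower semicontinuous.* Let $\mu\in\Psi(z)$ and $\varepsilon>0$. We need, for all $z'$ near $z$, an element of $\Psi(z')$ at distance less than $\varepsilon$ from $\mu$. Applying (D3) in the space $q^{-1}(z)$ with the restricted metric, we get $\nu=\sum c_i\delta_{x_i}$, a finite sum, with $x_i\in q^{-1}(z)$ and $\|\mu-\nu\|_\delta<\varepsilon/2$. (Test functions on $G$ restrict to test functions on $q^{-1}(z)$.) The set $\bigcap_iq(\{x:\delta(x,x_i)<\varepsilon/2\})$ is open, because $q$ is open, and contains $z$. For $z'$ in it choose $x_i'\in q^{-1}(z')$ with $\delta(x_i,x_i')<\varepsilon/2$. Then $\nu'=\sum c_i\delta_{x_i'}\in\Psi(z')$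 and $\|\nu-\nu'\|_\delta\le\sum c_i\delta(x_i,x_i')<\varepsilon/2$, so $\|\mu-\nu'\|_\delta<\varepsilon$.

Michael's selection theorem (*Continuous selections I*, Ann. of Math. 63 (1956), Thm 3.2″) says that a lower semicontinuous map from a paracompact space to the nonempty closed convex subsets of a Banach space has a continuous selection. So there is a continuous $s:Q\to\mathrm{Prob}(G)$ with $s(z)\in\Psi(z)$.

**Step 3.** *We build a continuous $\varphi:G\to\mathrm{Prob}(H)$ (weak topology) with $\varphi(hx)=h\varphi(x)$ for $h\in H$.* Let $\varphi(x)$ be the image of $s(q(x))$ under $y\mapsto xy^{-1}$. The measure $s(q(x))$ is concentrated on $Hx$, and for $y=hx$ we have $xy^{-1}=h^{-1}\in H$. So $\varphi(x)\in\mathrm{Prob}(H)$. Since $q(hx)=q(x)$, $\varphi(hx)$ is the image of $s(q(x))$ under $y\mapsto hxy^{-1}$, that is, $h\varphi(x)$.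

For continuity write $\varphi(x)=x\cdot\iota_*s(q(x))$ with $\iota(y)=y^{-1}$. Push-forward under the continuous map $\iota$ is weakly continuous, so $x\mapsto\iota_*s(q(x))$ is continuous, and Lemma 3 shows that $\varphi$ is continuous into $\mathrm{Prob}(G)$. Each bounded continuous function on the closed set $H$ extends to one on $G$ by Tietze. So the weak topology of $\mathrm{Prob}(H)$ is the subspace topology, and $\varphi$ is continuous into $\mathrm{Prob}(H)$.

**Step 4.** *We show that $H$ satisfies (F).* Let $\rho\le M$ be a bounded continuous pseudometric on $H$, $F\subset H$ finite and $\varepsilon>0$. Let $d$ be $\rho$ plus a bounded compatible metric of $H$; it is a bounded compatible metric on $H$. Put $\tilde\rho(x,y)=\|\varphi(x)-\varphi(y)\|_d$ for $x,y\in G$. By (D1) and Step 3, $\tilde\rho$ is a continuous pseudometric on $G$, bounded by $2$. By Theorem B, (F) holds for $G$. So there is $\mu=\sum c_i\delta_{g_i}$ on $G$ with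
$$\Big|\int\tilde f\,d(h\mu-\mu)\Big|\le\frac{\varepsilon}{2+2M}\qquad(h\in F,\ \tilde f\in\mathrm{Lip}_1(\tilde\rho)).$$
Put $\nu=\sum c_i\varphi(g_i)\in\mathrm{Prob}(H)$. Let $f:H\to[-1,1]$ be $1$-Lipschitz for $d$ and put $\tilde f(x)=\int f\,d\varphi(x)$. Then $\tilde f\in\mathrm{Lip}_1(\tilde\rho)$ by the definition of $\|\cdot\|_d$. By equivariance
$$\int f\,d(h\nu)=\sum c_i\int f\,d(h\varphi(g_i))=\sum c_i\int f\,d\varphi(hg_i)=\sum c_i\tilde f(hg_i)=\int\tilde f\,d(h\mu),$$
and the same without $h$. Taking the supremum over $f$, we get $\|h\nu-\nu\|_d\le\varepsilon/(2+2M)$ for $h\in F$. By (D3) and the weak continuity of $\nu\mapsto h\nu$, we may replace $\nu$ by a finitely supported measure on $H$ with $\|h\nu-\nu\|_d\le\varepsilon/(1+M)$ for $h\in F$. The computation (7), done on $H$, gives $|\int f\,d(h\nu-\nu)|\le\varepsilon$ for all $f\in\mathrm{Lip}_1(\rho)$. So (F) holds for $H$, and Theorem B(i) gives AFP for $H$ on all nonempty bounded convex sets.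

**Step 5.** *We deduce amenability.* By the subnet argument for compact $C$ given early in these notes, AFP for $H$ implies that $H$ is amenable. It remains to see that a discrete subgroup $\Lambda$ of a Hausdorff group is closed. Choose an open $V\ni1$ with $V\cap\Lambda=\{1\}$ and a symmetric open $U\ni 1$ with $U^2\subset V$. Let $x\in\overline\Lambda$. If $\gamma,\gamma'\in xU\cap\Lambda$, then $\gamma^{-1}\gamma'\in U^{-1}U\subset V$, so $\gamma=\gamma'$. Thus $xU$ contains exactly one point $\gamma$ of $\Lambda$. If $\gamma\ne x$, then $xU\setminus\{\gamma\}$ is a neighbourhood of $x$ missing $\Lambda$, a contradiction. So $x=\gamma\in\Lambda$. $\square$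

Theorem C puts Theorem A in context: an amenable Polish group, SIN or not, that contains a discrete non-amenable subgroup cannot have AFP on complete convex sets. It also covers $S_\infty$: the regular permutation action of the free group $F_2$ on the countable set $F_2$ embeds $F_2$ in $S_\infty$, and the image is discrete because the stabilizer of a point meets it trivially. Whether, conversely, every Polish group (or Polish SIN group) all of whose closed subgroups are amenable has AFP is not determined here.

## Locally compact groups

**Proposition D.** A locally compact group is amenable if and only if it has AFP on every nonempty bounded convex subset of every LCS. In particular, for locally compact SIN groups the answer to the question is "yes".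

So a counterexample such as the $G$ of Theorem A cannot be locally compact.

**Proof.** AFP implies amenability by the subnet argument. Conversely, let $G$ be locally compact and amenable, with left Haar measure. *We verify (F) by discretizing an almost invariant density.* Let $\rho\le M$ be a bounded continuous pseudometric, $F\subset G$ finite and $\varepsilon>0$.

*An almost invariant density with compact support.* Reiter's condition (Greenleaf, *Invariant Means on Topological Groups*; Paterson, *Amenability*) gives $u_0\ge0$ in $L^1(G)$ with $\int u_0=1$ and $\|gu_0-u_0\|_1\le\varepsilon/3$ for $g\in F$, where $(gu_0)(x)=u_0(g^{-1}x)$. We may assume $\varepsilon<1$. By density of $C_c(G)$ choose $v\in C_c(G)$ real with $\|v-u_0\|_1\le\varepsilon/6$. Then $v^+=\max(v,0)$ also satisfies $\|v^+-u_0\|_1\le\varepsilon/6$, so $\|v^+\|_1$ differs from $1$ by at most $\varepsilon/6$, and $u=v^+/\|v^+\|_1$ satisfies $\|u-u_0\|_1\le\varepsilon/3$. Left translation is isometric on $L^1(G)$, so $\|gu-u\|_1\le\varepsilon/3+2\varepsilon/3=\varepsilon$ for $g\in F$. Let $K$ be the compact support of $u$ and $\mu=u\cdot\text{Haar}$. Then $\|g\mu-\mu\|\le\varepsilon$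 in total variation norm for $g\in F$.

*Discretization.* Put $\rho'(x,y)=\rho(x,y)+\sum_{g\in F}\rho(gx,gy)$, a bounded continuous pseudometric. Finitely many open $\rho'$-balls of radius $\varepsilon/3$ cover $K$. Making their intersections with $K$ disjoint, we partition $K$ into finitely many nonempty Borel sets $K_i$ of $\rho'$-diameter less than $\varepsilon$. Choose $x_i\in K_i$ and put $\nu=\sum\mu(K_i)\delta_{x_i}$. For $f'\in\mathrm{Lip}_1(\rho')$,
$$\Big|\int f'\,d(\nu-\mu)\Big|\le\sum_i\int_{K_i}|f'(x_i)-f'(x)|\,d\mu(x)\le\varepsilon .$$

*Conclusion.* Let $f\in\mathrm{Lip}_1(\rho)$ and $g\in F$. Both $f$ and $f(g\,\cdot)$ are in $\mathrm{Lip}_1(\rho')$, and $|f-f(1)|\le M$. Hence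
$$\int f\,d(g\nu-\nu)=\int f(g\,\cdot)\,d(\nu-\mu)+\int f\,d(g\mu-\mu)+\int f\,d(\mu-\nu)$$
has absolute value at most $\varepsilon+M\varepsilon+\varepsilon=(2+M)\varepsilon$. Since $\varepsilon\in(0,1)$ was arbitrary and $M$ is fixed, (F) holds, and Theorem B(i) applies. $\square$
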